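\title{Nonrepetitive colorings of graphs of bounded treewidth need exponentially many colors}

\begin{abstract}
A vertex coloring of a graph is nonrepetitive if no path has the same color sequence on its first half as on its second half; the least number of colors in such a coloring of $G$ is the Thue chromatic number $\pi(G)$. K\"undgen and Pelsmajer proved that $\pi(G)\le 4^k$ for graphs of treewidth $k$. We show that this bound cannot be replaced by a polynomial in $k$: for every $k\ge 1$ there is a graph of treewidth $k$ with $\pi(G)\ge 2^{(k-1)/6}$. We also show that if only repetitions on at most $2r$ vertices are forbidden, then $\binom{k+r}{r}$ colors suffice for graphs of treewidth at most $k$, and that for fixed $r$ this is asymptotically optimal as $k\to\infty$.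
\end{abstract}

\section{Introduction}

Graphs are simple and undirected, and they are finite unless we say otherwise. A path $v_1v_2\cdots v_n$ is a sequence of distinct vertices in which consecutive vertices are adjacent; its length is $n-1$. Let $\phi\colon V(G)\to\mathbb{N}$ be a coloring of the vertices of $G$. A \emph{repetition of half-length $s\ge1$} is a path $v_1\cdots v_{2s}$ such that $\phi(v_i)=\phi(v_{s+i})$ for $1\le i\le s$: the color sequence of the first half is read again on the second half. The coloring is \emph{nonrepetitive} if it has no repetition, and the \emph{Thue chromatic number} $\pi(G)$ is the least number of colors in a nonrepetitive coloring of $G$. For $r\ge1$, the coloring is \emph{$r$-nonrepetitive} if it has no repetition of half-length $s$ for any $s\le r$, and $\pi_r(G)$ is the least number of colors in such a coloring. A repetition of half-length $1$ is an edge whose ends have the same color, so $\pi_1$ is the chromatic number $\chi$, and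
\[
\chi(G)=\pi_1(G)\le\pi_2(G)\le\cdots\le\pi(G).
\]
The first inequality is already strict for the path on four vertices, whose proper $2$-colorings read $abab$. Every path in a subgraph is a path in the whole graph, so $\pi$ and $\pi_r$ do not increase when we pass to a subgraph.

A \emph{tree decomposition} of $G$ is a tree $\mathcal{T}$ together with sets $X_t\subseteq V(G)$, called bags, one for each node $t$ of $\mathcal{T}$, such that both ends of each edge of $G$ lie in a common bag and, for each vertex $v$, the nodes whose bags contain $v$ form a nonempty subtree $\mathcal{T}_v$ of $\mathcal{T}$. Its width is $\max_t|X_t|-1$, and the \emph{treewidth} of $G$ is the least width of a tree decomposition of $G$. \emph{Pathwidth} is defined in the same way with $\mathcal{T}$ required to be a path.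

It is known that every tree has Thue chromatic number at most $4$. K\"undgen and Pelsmajer proved that $\pi(G)\le4^k$ for every graph $G$ of treewidth $k$, and Dujmovi\'c et al.\ proved that $\pi(G)\le 2k^2+6k+1$ for every graph $G$ of pathwidth $k$. The following question is posed in the paper of G\k{a}gol, Joret, Kozik and Micek~\cite{GJKM}.
\begin{quote}
Is there a polynomial $f$ such that $\pi(G)\le f(k)$ for every $k\ge1$ and every graph $G$ of treewidth $k$?
\end{quote}
There are reasons to expect a positive answer. The obvious lower bound is only $k+1$, given by the complete graph $K_{k+1}$; the chromatic number of a graph of treewidth $k$ is at most $k+1$; the bound for pathwidth is quadratic; and, by Theorem~\ref{thm:bounded} below, repetitions of any bounded length can be avoided with polynomially many colors. Nevertheless the answer is negative.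

\begin{theorem}\label{thm:exp}
For every $k\ge1$ there is a finite graph $G$ of treewidth $k$ with $\pi(G)\ge2^{(k-1)/6}$.
\end{theorem}

Let $\tau(k)$ be the maximum of $\pi(G)$ over graphs $G$ of treewidth $k$. Recall that a minor of $G$ is a graph obtained from a subgraph of $G$ by contracting edges.

\begin{corollary}\label{cor:main}
For every $k\ge 1$ we have $2^{(k-1)/6}\le\tau(k)\le4^k$; thus $\tau(k)=2^{\Theta(k)}$, and no polynomial $f$ satisfies $\tau(k)\le f(k)$ for all $k\ge1$. For every $t\ge3$ there is a graph $G$ with no $K_t$ minor and $\pi(G)\ge2^{(t-3)/6}$.
\end{corollary}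

\begin{proof}
The two bounds on $\tau(k)$ are Theorem~\ref{thm:exp} and the theorem of K\"undgen and Pelsmajer, and $2^{(k-1)/6}>f(k)$ for every polynomial $f$ and all large $k$. Treewidth does not increase when we pass to a subgraph (intersect the bags with its vertex set) or contract an edge $uv$ (replace $u$ and $v$ by the new vertex in every bag; the subtrees $\mathcal{T}_u$ and $\mathcal{T}_v$ meet, so their union is a subtree). Since $K_t$ has treewidth $t-1$ (see Section~\ref{sec:universal}), a graph of treewidth $t-2$ has no $K_t$ minor, and we apply Theorem~\ref{thm:exp} with $k=t-2$.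
\end{proof}

So the bound $4^k$ is optimal up to the base of the exponential. Theorem~\ref{thm:exp} is of interest for large $k$ only: the convex function $2^{(k-1)/6}-(k+1)$ is negative at $k=1$ and vanishes at $k=31$, so for $k\le31$ the graph $K_{k+1}$ does at least as well. The contrast with pathwidth is sharp. A graph as in Theorem~\ref{thm:exp} with pathwidth $\ell$ satisfies $2\ell^2+6\ell+1\ge2^{(k-1)/6}$, so its pathwidth is exponential in its treewidth.

The second result measures how many colors repetitions of bounded length can force. Let $F_r(k)$ be the maximum of $\pi_r(G)$ over finite graphs $G$ of treewidth at most $k$.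

\begin{theorem}\label{thm:bounded}
We have $F_r(k)\le\binom{k+r}{r}$ for all $k\ge0$ and $r\ge1$. For each fixed $r$,
\[
F_r(k)=(1+o(1))\,\frac{k^r}{r!}\qquad\text{as }k\to\infty.
\]
\end{theorem}

Theorem~\ref{thm:bounded} is not needed for Theorem~\ref{thm:exp}, but it explains why the polynomial guess fails: each additional unit of half-length that we forbid raises the degree of the polynomial by one. It gives a second proof of the negative answer. A graph $H$ of treewidth at most $k$ is a subgraph of the disjoint union of $H$ and $K_{k+1}$, which has treewidth exactly $k$; hence $F_r(k)\le\tau(k)$ for every $r$, and $\tau$ outgrows every polynomial of degree less than $r$. The order of the quantifiers in the asymptotic formula matters: $F_r(1)\le\tau(1)\le4$ for all $r$, whereas $\binom{1+r}{r}=r+1$ is unbounded.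

Both lower bounds are proved in one infinite graph $G_k$, in which every clique of size at most $k$ has infinitely many common neighbors; a compactness argument transfers them to finite graphs (Section~\ref{sec:universal}). Section~\ref{sec:witness} develops the common tool, starting from the case $k=r=2$. Theorem~\ref{thm:exp} is proved in Section~\ref{sec:exp}, and the two halves of Theorem~\ref{thm:bounded} in Sections~\ref{sec:upper} and~\ref{sec:lower}.

\section{The universal graph and its palettes}\label{sec:universal}

\subsection*{Treewidth through vertex orderings}
We shall use treewidth only in the following form. A \emph{$k$-ordered graph} is a graph $H$ with a linear order $<$ on its vertices such that, for every vertex $v$, the set $K_v$ of neighbors of $v$ that are smaller than $v$ is a clique of size at most $k$. The empty set counts as a clique.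

\begin{lemma}\label{lem:order}
A finite graph $G$ has treewidth at most $k$ if and only if it is a spanning subgraph of a $k$-ordered graph.
\end{lemma}

\begin{proof}
Suppose that $G$ has a tree decomposition of width at most $k$. Root the tree, let $t(v)$ be the node of $\mathcal{T}_v$ closest to the root, and order the vertices so that the depth of $t(v)$ is nondecreasing. Let $H$ be the graph on $V(G)$ in which two vertices are adjacent if they share a bag; it contains $G$. Let $u<v$ share the bag of a node $t$. Both $t(u)$ and $t(v)$ lie on the path from the root to $t$, and $t(u)$ is not deeper than $t(v)$, so $t(v)$ lies on the path from $t(u)$ to $t$, which is contained in $\mathcal{T}_u$. Thus $K_v\subseteq X_{t(v)}\setminus\{v\}$, which is a clique of $H$ of size at most $k$.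

Conversely, let $H$ be $k$-ordered with vertices $h_1<\dots<h_n$. Put $X_i=K_{h_i}\cup\{h_i\}$. For $i\ge2$ let the parent of node $i$ be the index $j$ of the largest vertex of $K_{h_i}$, or node $1$ if $K_{h_i}=\emptyset$. Parents have smaller indices, so this defines a tree on $\{1,\dots,n\}$. An edge $h_jh_i$ with $j<i$ lies in $X_i$. If $v\in X_i$ and $v\ne h_i$, then $v\in K_{h_i}$, and with $j$ the parent of $i$ either $v=h_j$ or $v$ is a smaller neighbor of $h_j$; in both cases $v\in X_j$. Hence from any node whose bag contains $v$ we can walk through parents, staying among such nodes, until we reach the node $i$ with $h_i=v$. This is a tree decomposition of $H$ of width at most $k$, and also one of every spanning subgraph of $H$.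
\end{proof}

For example, $K_n$ is $k$-ordered exactly when its last vertex has $n-1\le k$ smaller neighbors, so $K_n$ has treewidth $n-1$; and coloring a $k$-ordered graph greedily along its order uses at most $k+1$ colors.

\subsection*{The graph $G_k$}
A lower bound on $\pi$ must defeat all colorings of one graph. It is awkward to fix a finite graph in advance, because we want to choose vertices after seeing the coloring, again and again. We therefore work in an infinite graph in which such choices never run out. For a clique $A$, let $N(A)$ be the set of vertices outside $A$ that are adjacent to every vertex of $A$; in particular $N(\emptyset)$ is the whole vertex set.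

Fix $k\ge1$. The finite subsets of $\{1,2,\dots\}$ can be enumerated as $M_1,M_2,\dots$; the sequence $M_1;\ M_1,M_2;\ M_1,M_2,M_3;\ \dots$, which we rename $L_1,L_2,\dots$, contains each of them infinitely often. We add vertices $g_1,g_2,\dots$ one at a time. If $L_i\subseteq\{1,\dots,i-1\}$, $|L_i|\le k$, and $\{g_j:j\in L_i\}$ is a clique, then $g_i$ is joined to exactly the vertices of this clique among $g_1,\dots,g_{i-1}$; otherwise it is joined to none of them. The resulting infinite graph is $G_k$. By construction each initial segment $G_k[g_1,\dots,g_n]$ is $k$-ordered, so it has treewidth at most $k$ by Lemma~\ref{lem:order}. Moreover,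
\begin{equation}\label{eq:E}
N(A)\text{ is infinite for every clique $A$ of $G_k$ with }|A|\le k.
\end{equation}
Indeed, if $A=\{g_j:j\in L\}$, then $L_i=L$ for infinitely many $i$ larger than all elements of $L$, and each such $g_i$ belongs to $N(A)$.

The definitions of nonrepetitive and $r$-nonrepetitive colorings apply verbatim to $G_k$; paths are finite.

\begin{lemma}\label{lem:compact}
If every finite graph of treewidth at most $k$ has a nonrepetitive coloring with at most $c$ colors, then so does $G_k$. The same holds for $r$-nonrepetitive colorings.
\end{lemma}

\begin{proof}
K\"onig's lemma states that an infinite rooted tree in which every node has finitely many children contains an infinite path starting at the root. Consider the tree whose nodes at level $n\ge0$ are the nonrepetitive colorings of $G_k[g_1,\dots,g_n]$ with colors from $\{1,\dots,c\}$, the parent of a coloring being its restriction to $g_1,\dots,g_{n-1}$, which is again nonrepetitive. Every level is nonempty by hypothesis, and every node has at most $c$ children. An infinite path from the root is a sequence of colorings extending one another, and it defines a coloring of $G_k$. A repetition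 in it would lie in some initial segment, which is impossible. The same proof applies with ``$r$-nonrepetitive'' in place of ``nonrepetitive''.
\end{proof}

\subsection*{Palettes}
Let $\phi$ be a coloring of $G_k$ with at most $c<\infty$ colors. For a clique $A$ with $|A|\le k$, the \emph{palette} $P(A)$ is the set of colors that appear on infinitely many vertices of $N(A)$, and $p(A)=|P(A)|$. A color in $P(A)$ is one that we can order at will: for $\gamma\in P(A)$ and any finite set $D$ of vertices there is a vertex of color $\gamma$ in $N(A)\setminus D$. Three facts will be used throughout.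
\begin{itemize}
\item[(P1)] $1\le p(A)\le c$, because $N(A)$ is infinite by \eqref{eq:E} and there are finitely many colors.
\item[(P2)] If $A\subseteq A'$, then $N(A')\subseteq N(A)$, and so $P(A')\subseteq P(A)$.
\item[(P3)] Only finitely many vertices of $N(A)$ have colors outside $P(A)$, since each such color appears finitely often in $N(A)$.
\end{itemize}
For a clique $B$ with $|B|\le k-2$ let
\[
q(B)=\min\bigl\{p(B\cup\{y,y'\}) : y,y'\in N(B)\text{ adjacent}\bigr\}.
\]
Adjacent pairs exist by \eqref{eq:E}, and $1\le q(B)\le p(B)$. Single vertices obey the same bound: if $y\in N(B)$, pick $y'\in N(B\cup\{y\})$; then (P2) gives $p(B\cup\{y\})\ge p(B\cup\{y,y'\})\ge q(B)$. The difference $p(B)-q(B)$ is the largest number of colors that the palette of $B$ can lose when $B$ grows by at most two vertices.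

\section{Witnesses}\label{sec:witness}

In a proper coloring a vertex $v$ keeps one color, its own, away from its neighbors. This forces $k+1$ colors on a clique and no more in treewidth $k$. In a nonrepetitive coloring a vertex can keep many colors away from its neighbors.

\begin{example}\label{ex:six}
Let $\phi$ be a $2$-nonrepetitive coloring of $G_2$ with finitely many colors. We show that it uses at least $6$ colors. The basic observation is this: if a vertex $x$ has two neighbors $u,v$ of the same color, then every neighbor $w\notin\{u,x\}$ of $v$ has $\phi(w)\ne\phi(x)$, since otherwise $uxvw$ is a repetition of half-length $2$. Below, a \emph{new} vertex is one different from all vertices chosen before.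

\emph{Stage 1.} Take an edge $y_1y_2$. The infinite set $N(\{y_1,y_2\})$ contains two vertices $u_1,v_1$ of the same color. The triangle $y_1y_2v_1$ has three colors, and every new neighbor of $v_1$ avoids all three: $\phi(v_1)$ by adjacency, $\phi(y_1)$ and $\phi(y_2)$ by the observation applied to $x=y_1$ and $x=y_2$.

\emph{Stage 2.} Take a new $y_3\in N(\{v_1\})$ and new vertices $u_2,v_2\in N(\{v_1,y_3\})$ of the same color. The adjacent vertices $y_3,v_2$ are new neighbors of $v_1$, so they carry a fourth and a fifth color, and every new neighbor of $v_2$ avoids these two colors.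

\emph{Stage 3.} A new vertex of $N(\{v_1,v_2\})$ avoids all five colors.

In $G_k$ the same argument has stages $i=1,\dots,k$. Stage $i$ takes a clique $Y_i$ of $k+1-i$ new vertices in $N(\{v_1,\dots,v_{i-1}\})$ and two new vertices $u_i,v_i$ of the same color that are common neighbors of the $k$-clique $\{v_1,\dots,v_{i-1}\}\cup Y_i$. The $k+2-i$ vertices of $Y_i\cup\{v_i\}$ have distinct colors, which differ from those of the earlier stages and are avoided by all new neighbors of $v_i$. A new vertex of $N(\{v_1,\dots,v_k\})$ adds one more color, for a total of $(k+1)+k+\dots+2+1=\binom{k+2}{2}$. By Lemma~\ref{lem:compact} this gives $F_2(k)\ge\binom{k+2}{2}$, which matches the upper bound in Theorem~\ref{thm:bounded}.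
\end{example}

The gain in the example is that the single vertex $v_1$ does the work of the whole clique $Y_1\cup\{v_1\}$ and leaves $k-1$ places in the clique for further use. To repeat this we need the analog of the path $uxv$ for longer repetitions: a path that lacks only its last vertex to be a repetition.

\begin{definition}
Let $\phi$ be a coloring of $G_k$. A \emph{witness of length $m\ge0$ from $x$ to $z$} consists of $2m+1$ distinct vertices $z_0,z_1,\dots,z_m,u_1,\dots,u_m$ such that $z_0=x$, $z_m=z$, the sequence $u_1\cdots u_m\,x\,z_1\cdots z_m$ is a path, and $\phi(u_i)=\phi(z_i)$ for $1\le i\le m$. Its \emph{hinge} is the clique $\{x,u_m\}$ if $m\ge1$ and $\{x\}$ if $m=0$. The witness is \emph{inside} a set $U$ if all its vertices belong to $U$.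
\end{definition}

A witness of length $0$ is a single vertex $x=z$, and the path $uxv$ of Example~\ref{ex:six} is a witness of length $1$ from $x$ to $v$.

\begin{lemma}\label{lem:witness}
Consider a witness of length $m$ from $x$ to $z$ with hinge $R$.
\begin{itemize}
\item[(a)] \emph{(Blocking)} If $w$ is a neighbor of $z$ outside the witness and $\phi(w)=\phi(x)$, then $\phi$ has a repetition of half-length $m+1$.
\item[(b)] \emph{(Extension)} If $v\neq u$ are vertices outside the witness such that $v$ is adjacent to $z$, $u\in N(R)$, and $\phi(u)=\phi(v)$, then putting $z_{m+1}=v$ and $u_{m+1}=u$ gives a witness of length $m+1$ from $x$ to $v$.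
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sequence $u_1\cdots u_m\,x\,z_1\cdots z_m\,w$ is a path on $2m+2$ vertices, and its halves $u_1\cdots u_m\,x$ and $z_1\cdots z_m\,w$ have the same color sequence. For $m=0$ it is the edge $xw$.

(b) The $2m+3$ vertices are distinct. In the sequence $u_1\cdots u_m\,u\,x\,z_1\cdots z_m\,v$ the consecutive pairs not inherited from the old witness are $u_mu$ (if $m\ge1$), $ux$ and $zv$. The first two are edges because $u\in N(R)$, and the third is an edge by hypothesis.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=7.5mm}]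
\node[label=below:1] (u1) at (0,0) {$u_1$};
\node[label=below:2] (u2) at (1.7,0) {$u_2$};
\node[label=below:3] (x) at (3.4,0) {$x$};
\node[label=below:1] (z1) at (5.1,0) {$z_1$};
\node[label=below:2] (z2) at (6.8,0) {$z_2$};
\node[dashed,label=below:4] (v) at (8.5,0) {$v$};
\node[dashed,label=right:4] (u) at (2.55,1.3) {$u$};
\draw (u1)--(u2)--(x)--(z1)--(z2);
\draw[dashed] (u2)--(u)--(x) (z2)--(v);
\end{tikzpicture}
\caption{A witness of length $2$ from $x$ to $z_2$ (solid) and its extension to a witness of length $3$ from $x$ to $v$ (dashed); the numbers are colors. The path $u_1u_2\,u\,x\,z_1z_2\,v$ reads $1,2,4,3,1,2,4$, so a further neighbor of $v$ with color $3$ would complete a repetition. The vertex $u$ must be adjacent to both vertices of the hinge $\{x,u_2\}$.}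
\label{fig:witness}
\end{figure}

Figure~\ref{fig:witness} shows an extension. Both parts of Lemma~\ref{lem:witness} involve one witness at a time, so witnesses that start at different vertices $x$ may share vertices.

Suppose now that many vertices $x$, of distinct colors, have witnesses ending in a clique $C$. We would like to extend all of them to one vertex $v\in N(C)$, which then blocks all these colors by itself. The color of $v$ should come from $P(C)$, and for each $x$ it must also be available at the hinge of $x$. In Example~\ref{ex:six} this was automatic: the witnesses being extended had length $0$, so each hinge $\{x\}$ was contained in $C$ and $P(C)\subseteq P(\{x\})$. For longer witnesses the hinge lies outside $C$, and nothing forces the two palettes even to intersect. This is the main difficulty. The next lemma overcomes it under the condition that everything happens inside $N(B)$ for a clique $B$ whose palette loses few colors when two vertices are added: then each hinge sees almost all of $P(B)$, and by averaging some color of $P(C)$ is seen by most hinges.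

\begin{lemma}[Merging]\label{lem:merge}
Let $\phi$ be a coloring of $G_k$ with finitely many colors. Let $B\subseteq C$ be cliques with $|B|\le k-2$ and $|C|\le k$. Let $T$ be a finite set of vertices, each $x\in T$ being equipped with a witness inside $N(B)$ from $x$ to some vertex of $C$, and let $D$ be a finite set containing all vertices of these witnesses. Then there are a vertex $v\in N(C)\setminus D$ and a set $T^*\subseteq T$ with
\[
|T^*|\ge|T|\Bigl(1-\frac{p(B)-q(B)}{p(C)}\Bigr)
\]
such that the witness of each $x\in T^*$ extends, by adding $v$ and one more vertex outside $D$, to a witness from $x$ to $v$ inside $N(B)$ that is longer by one.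
\end{lemma}

\begin{proof}
Let $Q=P(C)$. For $x\in T$ let $R_x$ be the hinge of its witness and $Q_x=P(B\cup R_x)$. The hinge is a clique of one or two vertices of $N(B)$, so $B\cup R_x$ is a clique of size at most $k$ and $|Q_x|\ge q(B)$. By (P2), both $Q$ and $Q_x$ are subsets of $P(B)$, so
\[
|Q\setminus Q_x|\le|P(B)\setminus Q_x|\le p(B)-q(B).
\]
Counting pairs $(\gamma,x)\in Q\times T$ with $\gamma\notin Q_x$ in two ways gives
\[
\sum_{\gamma\in Q}\bigl|\{x\in T:\gamma\notin Q_x\}\bigr|=\sum_{x\in T}|Q\setminus Q_x|\le|T|\bigl(p(B)-q(B)\bigr).
\]
The left side has $p(C)$ terms, so some $\gamma\in Q$ has a term at most $|T|(p(B)-q(B))/p(C)$. Then $T^*=\{x\in T:\gamma\in Q_x\}$ has the required size. Since $\gamma\in P(C)$, there is $v\in N(C)\setminus D$ of color $\gamma$. For $x\in T^*$, since $\gamma\in P(B\cup R_x)$, there is a vertex $u_x$ of color $\gamma$ in $N(B\cup R_x)$ outside $D\cup\{v\}$. The vertex $v$ is adjacent to the end of the witness of $x$, which lies in $C$, so Lemma~\ref{lem:witness}(b) applies. Both $v$ and $u_x$ belong to $N(B)$.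
\end{proof}

The hypothesis $|B|\le k-2$ leaves room for the hinge, and the hypothesis that witnesses are inside $N(B)$ makes $B\cup R_x$ a clique, so that its palette can be compared with $P(B)$. If $p(B)-q(B)$ is large, the lemma says little; but then we can replace $B$ by a clique with two more vertices and a much smaller palette, and this can happen only about $\log c$ times. Both lower bounds rest on this alternative.

\section{The exponential lower bound}\label{sec:exp}

In this section $\phi$ is a nonrepetitive coloring of $G_k$ with at most $c<\infty$ colors. Witnesses of all lengths now block colors, so we may merge as often as we like. We measure how many colors a single vertex can block inside $N(A)$.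

A \emph{blocker in $N(A)$} is a pair $(z,T)$, where $z\in N(A)$ and $T$ is a finite nonempty subset of $N(A)$ whose vertices have pairwise distinct colors, together with a witness inside $N(A)$ from $x$ to $z$ for each $x\in T$. Its \emph{size} is $|T|$, and its \emph{support} is the set of all vertices of these witnesses, which includes $z$ and $T$. It \emph{avoids} a set $D$ if its support is disjoint from $D$. By Lemma~\ref{lem:witness}(a),
\begin{equation}\label{eq:block}
\phi(w)\ne\phi(x)\text{ for all }x\in T\text{ and all neighbors $w$ of $z$ outside the support.}
\end{equation}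

One large blocker is of little use, since it may owe its existence to finitely many exceptional vertices, and since we need blockers disjoint from those already chosen. So, for a clique $A$ with $|A|\le k$, we call a positive integer $n$ \emph{attainable} if for every finite set $D$ there is a blocker of size $n$ in $N(A)$ that avoids $D$, and we let $n(A)$ be the largest attainable integer.

\begin{lemma}\label{lem:n}
Let $A$ be a clique with $|A|\le k$.
\begin{itemize}
\item[(a)] The number $n(A)$ exists, and $1\le n(A)\le p(A)$.
\item[(b)] If $A\subseteq A'$ and $A'$ is a clique with $|A'|\le k$, then $n(A')\le n(A)$.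
\item[(c)] There is a finite set $D$ such that every blocker in $N(A)$ that avoids $D$ has size at most $n(A)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The integer $1$ is attainable: take $z\in N(A)\setminus D$, which exists by \eqref{eq:E}, and $T=\{z\}$ with the witness of length $0$. Let $D_A$ be the set of vertices of $N(A)$ with colors outside $P(A)$, which is finite by (P3). In a blocker avoiding $D_A$ the vertices of $T$ have distinct colors from $P(A)$, so no integer larger than $p(A)$ is attainable.

(b) Since $N(A')\subseteq N(A)$, a blocker in $N(A')$ is a blocker in $N(A)$.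

(c) As $n(A)+1$ is not attainable, there is a finite $D$ avoided by no blocker of size $n(A)+1$. A larger blocker avoiding $D$ would yield one of size $n(A)+1$ by deleting elements of $T$ and their witnesses.
\end{proof}

The key step takes a largest attainable blocker $(y_1,T_1)$ in $N(B)$, places a second blocker among the neighbors of $y_1$, where the colors of $T_1$ are blocked, and merges the two. The result cannot be larger than $n(B)$, so the merge must lose about as much as the second blocker contributed.

\begin{lemma}\label{lem:key}
Let $B$ be a clique with $|B|\le k-2$. Put $p=p(B)$, $q=q(B)$, $n=n(B)$, and $\nu=\min\{n(B\cup\{y\}):y\in N(B)\}$. Then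
\[
\frac{\nu}{n+\nu}\le\frac{p-q}{q}.
\]
\end{lemma}

\begin{proof}
Let $D_0$ be a finite set as in Lemma~\ref{lem:n}(c) for $B$. Choose a blocker $(y_1,T_1)$ of size $n$ in $N(B)$ avoiding $D_0$, with support $S_1$. Let $n_2=n(B\cup\{y_1\})\ge\nu$, and choose a blocker $(y_2,T_2)$ of size $n_2$ in $N(B\cup\{y_1\})$ avoiding $D_0\cup S_1$, with support $S_2$.

Every vertex of $T_2$ is a neighbor of $y_1$ outside $S_1$, so by \eqref{eq:block} its color differs from all colors on $T_1$. Hence $T=T_1\cup T_2$ consists of $n+n_2$ vertices with pairwise distinct colors. The set $C=B\cup\{y_1,y_2\}$ is a clique of size at most $k$, and $p(C)\ge q$ by the definition of $q$. Every $x\in T$ has a witness inside $N(B)$ that ends at $y_1$ or $y_2$. Lemma~\ref{lem:merge} with $D=D_0\cup S_1\cup S_2$ gives $v$ and $T^*\subseteq T$ with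
\[
|T^*|\ge(n+n_2)\Bigl(1-\frac{p-q}{q}\Bigr).
\]
If $T^*\ne\emptyset$, then $(v,T^*)$ with the extended witnesses is a blocker in $N(B)$. It avoids $D_0$, because the old vertices lie in $S_1\cup S_2$ and the added vertices lie outside $D$. Thus $|T^*|\le n$, which also holds if $T^*=\emptyset$. Rearranging $(n+n_2)\bigl(1-\frac{p-q}{q}\bigr)\le n$ gives $\frac{n_2}{n+n_2}\le\frac{p-q}{q}$. The function $t\mapsto t/(n+t)$ is increasing for $t>0$ and $n_2\ge\nu$, which completes the proof.
\end{proof}

Since $\nu\ge1$, the lemma shows that $q(B)<p(B)$ always: in a nonrepetitive coloring the palette of every clique of size at most $k-2$ can be made smaller by adding two vertices. Used in this form it gives only the linear bound $c\ge1+\lfloor k/2\rfloor$. For an exponential bound the palette must shrink by a constant factor, and the lemma guarantees this only when $\nu$ is comparable to $n$. In the other case one added vertex shrinks $n(B)$ by a constant factor, and $n(B)$, like $p(B)$, is confined to the interval $[1,c]$.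

\begin{proposition}\label{prop:Gk}
If $G_k$ has a nonrepetitive coloring with at most $c$ colors, then $c\ge2^{(k-1)/6}$.
\end{proposition}

\begin{proof}
Start with $B=\emptyset$ and, as long as $|B|\le k-2$, enlarge the clique $B$ by one of the following steps, with $p,q,n,\nu$ as in Lemma~\ref{lem:key}.
\begin{itemize}
\item \emph{Type 1.} If $\nu\le n/2$, add to $B$ a vertex $y\in N(B)$ with $n(B\cup\{y\})=\nu$. This divides $n(B)$ by at least $2$.
\item \emph{Type 2.} If $\nu>n/2$, then $\frac{\nu}{n+\nu}>\frac{n/2}{3n/2}=\frac13$, so Lemma~\ref{lem:key} gives $\frac{p-q}{q}>\frac13$, that is, $p/q>4/3$. Add to $B$ adjacent vertices $y,y'\in N(B)$ with $p(B\cup\{y,y'\})=q$. This divides $p(B)$ by more than $4/3$.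
\end{itemize}
Let $\alpha$ and $\beta$ be the numbers of steps of types 1 and 2. At the end $|B|\in\{k-1,k\}$, so $\alpha+2\beta\ge k-1$. By (P2) and Lemma~\ref{lem:n}(b), neither $p(B)$ nor $n(B)$ increases in any step. Both start at a value at most $c$, since $n(\emptyset)\le p(\emptyset)\le c$, and both remain at least $1$. Hence $2^\alpha\le c$ and $(4/3)^\beta\le c$. From $(4/3)^5=1024/243>4$ we get $\log_2(4/3)>2/5$, so $\beta\le\frac52\log_2c$. Therefore
\[
k-1\le\alpha+2\beta\le\log_2c+5\log_2c=6\log_2c.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exp}]
Suppose that $\pi(G)<2^{(k-1)/6}$ for every finite graph $G$ of treewidth $k$, and let $c<2^{(k-1)/6}$ be the largest of these values. If $H$ is a finite graph of treewidth at most $k$, then the disjoint union of $H$ and $K_{k+1}$ has treewidth exactly $k$: it contains $K_{k+1}$, and tree decompositions of the two parts can be joined by one tree edge. Hence $\pi(H)\le c$. By Lemma~\ref{lem:compact}, $G_k$ has a nonrepetitive coloring with at most $c$ colors, which contradicts Proposition~\ref{prop:Gk}.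
\end{proof}

\section{Bounded repetitions: the upper bound}\label{sec:upper}

Let $H$ be a finite $k$-ordered graph. A path $w_0w_1\cdots w_i$ in $H$ is \emph{descending} if $w_0>w_1>\dots>w_i$. For $s\ge0$ let $W_s(v)$ be the set of last vertices of descending paths of length at most $s$ that start at $v$; it contains $v$, and all its other elements are smaller than $v$. A repetition of half-length $s$ contains $s$ pairs of equally colored vertices at distance $s$ along the path. It is enough to destroy one pair, and the pair containing the smallest vertex turns out to be joined by a descending path.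

\begin{lemma}\label{lem:descend}
Let $G$ be a spanning subgraph of a finite $k$-ordered graph $H$, and let $\phi$ be a coloring with $\phi(v)\ne\phi(w)$ whenever $w\in W_r(v)\setminus\{v\}$. Then $\phi$ is an $r$-nonrepetitive coloring of $G$.
\end{lemma}

\begin{proof}
Suppose that $v_1\cdots v_{2s}$ is a repetition in $G$ with $s\le r$. Let $v_i$ be its smallest vertex, and let $j$ be the one of $i-s$, $i+s$ that lies in $\{1,\dots,2s\}$, so that $\phi(v_j)=\phi(v_i)$. Let $U$ be the vertex set of the subpath between $v_j$ and $v_i$, and let $w_0w_1\cdots w_\ell$ be a shortest path from $w_0=v_j$ to $w_\ell=v_i$ in $H[U]$. Then $1\le\ell\le s$. No interior vertex $w_t$ is larger than both $w_{t-1}$ and $w_{t+1}$: these would lie in the clique $K_{w_t}$ and be adjacent, and deleting $w_t$ would shorten the path. So if $w_{t-1}<w_t$ for some $t<\ell$, then $w_t<w_{t+1}$. Consequently, one ascending step forces the last step to ascend, that is, $w_{\ell-1}<v_i$, which contradicts the choice of $v_i$. The path is therefore descending, and $v_i\in W_r(v_j)\setminus\{v_j\}$ has the color of $v_j$, a contradiction.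
\end{proof}

It remains to bound $|W_s(v)|$. Counting descending paths gives a bound of order $k^s$; the factor $1/s!$ is gained because smaller neighbors form a clique, so that different paths often end at the same vertex. For $k=1$ each vertex has at most one smaller neighbor, its parent, and $W_s(v)$ consists of $v$ and its $s$ nearest ancestors, at most $s+1$ vertices.

\begin{lemma}\label{lem:count}
In every finite $k$-ordered graph $H$, $|W_s(v)|\le\binom{k+s}{k}$ for all $v$ and all $s\ge0$.
\end{lemma}

\begin{proof}
We use induction on $k+s$, for all $H$ and $v$ simultaneously. If $k=0$, $s=0$, or $K_v=\emptyset$, then $W_s(v)=\{v\}$. Otherwise let $a=\min K_v$, let $H'$ be the subgraph of $H$ induced by the neighbors of $a$ that are larger than $a$, and consider a descending path $v=w_0,w_1,\dots,w_i=u$ with $i\le s$.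

Every $w_t$ with $w_t>a$ belongs to $H'$. This holds for $w_0=v$; and if $w_t\in H'$ and $w_{t+1}>a$, then $a$ and $w_{t+1}$ are distinct elements of the clique $K_{w_t}$, so they are adjacent.

\emph{Case $u\le a$.} Let $l$ be maximal with $w_l>a$; then $l<i$. If $w_{l+1}=a$, then $w_{l+1}\cdots w_i$ is a descending path from $a$ to $u$ of length $i-l-1\le s-1$. If $w_{l+1}<a$, then $l\ge1$, because $w_1\in K_v$ is not smaller than $a$. Now $a$ and $w_{l+1}$ are distinct elements of $K_{w_l}$, so $a\,w_{l+1}\cdots w_i$ is a descending path of length $i-l\le s-1$. In both cases $u\in W_{s-1}(a)$, and by induction there are at most $\binom{k+s-1}{k}$ such $u$.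

\emph{Case $u>a$.} The whole path lies in $H'$. For $w\in H'$ we have $a\in K_w$, and the smaller neighbors of $w$ in $H'$ lie in $K_w\setminus\{a\}$, so $H'$ is $(k-1)$-ordered. By induction applied to $v$ in $H'$, there are at most $\binom{k-1+s}{k-1}$ such $u$.

The two bounds add up to $\binom{k+s}{k}$ by Pascal's rule.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:bounded}]
Let $G$ have treewidth at most $k$, and let $H\supseteq G$ be as in Lemma~\ref{lem:order}. Color the vertices in increasing order with colors from $\{1,\dots,\binom{k+r}{r}\}$, giving $v$ a color not used on $W_r(v)\setminus\{v\}$. These vertices are smaller than $v$, hence already colored, and there are at most $\binom{k+r}{r}-1$ of them by Lemma~\ref{lem:count}, so a color is free. Lemma~\ref{lem:descend} shows that the coloring is $r$-nonrepetitive.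
\end{proof}

\section{Bounded repetitions: the lower bound}\label{sec:lower}

Fix $r\ge1$ and write $F(k)=F_r(k)$. The function $F$ is nondecreasing, $F\ge1$, and
\begin{equation}\label{eq:Fup}
F(k)\le\binom{k+r}{r}=\prod_{i=1}^r\Bigl(1+\frac ki\Bigr)\le(k+1)^r.
\end{equation}
Let $k\ge2$. By Lemma~\ref{lem:compact} we can fix an $r$-nonrepetitive coloring $\phi$ of $G_k$ with at most $c=F(k)$ colors.

We imitate Example~\ref{ex:six} with witnesses of length up to $r-1$. To obtain the constant $1/r!$, each merge may lose only a fraction $o(1)$ of the witnesses. In Lemma~\ref{lem:merge} this fraction is $(p(B)-q(B))/p(C)$, and $C$ is now a clique that may have almost $k$ vertices. So we need the numerator to be small for a clique $B$ of size $o(k)$, and a lower bound for the palettes of large cliques. The next two lemmas provide these.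

\begin{lemma}\label{lem:stable}
Let $\lambda(k)=2r\sqrt k\,\ln(k+1)$ and suppose that $\lambda(k)\le k-2$. Then there is a clique $B$ with $|B|\le\lambda(k)$ and $p(B)-q(B)\le k^{-1/2}F(k)$.
\end{lemma}

\begin{proof}
Let $\delta=k^{-1/2}<1$. Start with $B=\emptyset$. As long as $|B|\le k-2$ and $q(B)<(1-\delta)p(B)$, add to $B$ adjacent vertices $y,y'\in N(B)$ with $p(B\cup\{y,y'\})=q(B)$. After $t$ steps, $1\le p(B)\le(1-\delta)^tc\le e^{-\delta t}c$, so $t\le\sqrt k\,\ln c\le r\sqrt k\,\ln(k+1)$ by \eqref{eq:Fup}. Thus $|B|=2t\le\lambda(k)\le k-2$ at all times, and the process stops because $q(B)\ge(1-\delta)p(B)$. Then $p(B)-q(B)\le\delta p(B)\le\delta F(k)$.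
\end{proof}

\begin{lemma}\label{lem:palette}
For every clique $A$ with $|A|\le k$ we have $p(A)\ge F(k-|A|)$.
\end{lemma}

\begin{proof}
Let $k'=k-|A|$, and let $G$ be a finite graph of treewidth at most $k'$ with $\pi_r(G)=F(k')$. By Lemma~\ref{lem:order}, $G$ is a spanning subgraph of a $k'$-ordered graph $H$ with vertices $h_1<\dots<h_n$. Let $D_A$ be the finite set of vertices of $N(A)$ with colors outside $P(A)$. We choose distinct vertices $\psi(h_1),\dots,\psi(h_n)$ of $N(A)\setminus D_A$, in this order, so that $\psi$ maps edges of $H$ to edges of $G_k$. When $h_i$ is treated, $\psi(K_{h_i})$ is a clique in $N(A)$, so $A\cup\psi(K_{h_i})$ is a clique of size at most $k$; by \eqref{eq:E} we can take for $\psi(h_i)$ one of its common neighbors outside $D_A\cup\{\psi(h_1),\dots,\psi(h_{i-1})\}$. Then $\phi\circ\psi$ is an $r$-nonrepetitive coloring of $G$ with colors from $P(A)$.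
\end{proof}

With witnesses of bounded length we cannot merge everything into one vertex. As in Example~\ref{ex:six}, the witnesses end at the vertices of a clique, and we track its size and their length. Let $B\subseteq A$ be cliques. A \emph{$(j,h)$-system over $A$} consists of a clique $Y\subseteq N(A)$ of $j$ vertices, called \emph{tips}, a finite set $T\subseteq N(A)$ of vertices with pairwise distinct colors, and for each $x\in T$ a witness inside $N(B)$ of length at most $h$ from $x$ to some tip. It \emph{avoids} $D$ if no tip and no vertex of a witness lies in $D$. Example~\ref{ex:six} constructs a $(k,1)$-system over $A=B=\emptyset$ with tips $v_1,\dots,v_k$ and $|T|=\binom{k+2}{2}-1$. Note that $Y$ and $T$ lie in $N(A)$, while witnesses need only lie in $N(B)$: the clique $A$ grows during the induction, and $B$ stays the clique whose palette is under control.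

\begin{lemma}\label{lem:system}
Let $B$ be a clique of size $b\le k-2$, let $s\ge0$ be an integer with $b+s\le k$, and suppose that
\[
\theta:=\frac{p(B)-q(B)}{F(k-b-s)}<1.
\]
Let $A\supseteq B$ be a clique, and let $j\ge0$ and $0\le h\le r-1$ be integers with $|A|+j\le b+s$. Then for every finite set $D$ there is a $(j,h)$-system over $A$ that avoids $D$ and satisfies
\[
|T|\ge(1-\theta)^h\biggl(\binom{j+h+1}{h+1}-1\biggr).
\]
\end{lemma}

\begin{proof}
We use induction on $j+h$, for all $A$ and $D$ simultaneously. If $j=0$, the bound is $0$ and $Y=T=\emptyset$ works. If $h=0$, choose $y_1,\dots,y_j$ successively with $y_i\in N(A\cup\{y_1,\dots,y_{i-1}\})\setminus D$, which is possible by \eqref{eq:E} as $|A|+j\le k$, and let $T=Y=\{y_1,\dots,y_j\}$ with witnesses of length $0$. The colors are distinct because $\phi$ is proper, and $|T|=j=\binom{j+1}{1}-1$.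

Let $j,h\ge1$. We merge a system with $j$ tips and shorter witnesses into one tip $v$, and then build a system with $j-1$ tips among the neighbors of $v$.

\emph{The first tip.} By induction there is a $(j,h-1)$-system $(Y,T_0)$ over $A$ that avoids $D$ and has $|T_0|\ge(1-\theta)^{h-1}\bigl(\binom{j+h}{h}-1\bigr)$. The clique $C=A\cup Y$ has size $|A|+j\le b+s\le k$, so $p(C)\ge F(k-|C|)\ge F(k-b-s)$ by Lemma~\ref{lem:palette}. Apply Lemma~\ref{lem:merge} to $B$, $C$, $T_0$, and the union $D'$ of $D$ with all vertices of the system. We obtain $v\in N(A\cup Y)\setminus D'$ and $T_1\subseteq T_0$ with $|T_1|\ge(1-\theta)|T_0|$, and for each $x\in T_1$ a witness inside $N(B)$ from $x$ to $v$, of length at most $h$ and disjoint from $D$. Equip $v$ itself with the witness of length $0$. For $x\in T_1$, the vertex $v$ is a neighbor of the end of the old witness of $x$ and lies outside that witness, whose length is at most $h-1$; since there is no repetition of half-length at most $h\le r$, Lemma~\ref{lem:witness}(a) gives $\phi(v)\ne\phi(x)$. So the colors on $T_1\cup\{v\}$ are pairwise distinct.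

\emph{The other tips.} The clique $A\cup\{v\}$ satisfies $|A\cup\{v\}|+(j-1)\le b+s$. By induction there is a $(j-1,h)$-system $(Y',T')$ over $A\cup\{v\}$ that avoids $D$ and all vertices used so far, with $|T'|\ge(1-\theta)^h\bigl(\binom{j+h}{h+1}-1\bigr)$. Each $x'\in T'$ is a neighbor of $v$ outside the witnesses from $T_1\cup\{v\}$ to $v$. These have length at most $h$, and there is no repetition of half-length at most $h+1\le r$; this is where $h\le r-1$ is needed. By Lemma~\ref{lem:witness}(a), the color of $x'$ differs from all colors on $T_1\cup\{v\}$.

Hence the tips $\{v\}\cup Y'$ and the set $T=T_1\cup\{v\}\cup T'$ form a $(j,h)$-system over $A$ that avoids $D$. Using $1\ge(1-\theta)^h$ and Pascal's rule,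
\[
|T|=|T_1|+1+|T'|\ge(1-\theta)^h\biggl[\binom{j+h}{h}-1+1+\binom{j+h}{h+1}-1\biggr]=(1-\theta)^h\biggl[\binom{j+h+1}{h+1}-1\biggr].\qedhere
\]
\end{proof}

Combining the lemmas gives an inequality that involves only $F$.

\begin{proposition}\label{prop:rec}
Suppose that $\lambda(k)\le k-2$. Then there is an integer $b$ with $0\le b\le\lambda(k)$ such that for every integer $s$ with $0\le s\le k-b$,
\[
\varepsilon:=k^{-1/2}\frac{F(k)}{F(k-b-s)}<1\quad\text{implies}\quad F(k)\ge(1-\varepsilon)^{r-1}\,\frac{s^r}{r!}.
\]
\end{proposition}

\begin{proof}
Let $B$ be the clique of Lemma~\ref{lem:stable} and $b=|B|$. Then $\theta\le\varepsilon<1$ in Lemma~\ref{lem:system}, which we apply with $A=B$, $j=s$, $h=r-1$. The colors on $T$ are distinct, so $F(k)\ge|T|\ge(1-\varepsilon)^{r-1}\bigl(\binom{s+r}{r}-1\bigr)$. The expansion of $\prod_{i=1}^r(s+i)$ has nonnegative terms, among them $s^r$ and $r!$, so $\binom{s+r}{r}-1\ge s^r/r!$.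
\end{proof}

The proposition is useful when $F(k)/F(k-b-s)$ is much smaller than $\sqrt k$. For $s$ close to $k$ this requires a lower bound on $F$ of the right order $k^r$, which is what we are trying to prove. We break the circle in two steps. For $s\approx k/4$ the ratio is either bounded, and then the proposition applies, or large, and then $F$ grows quickly for that very reason.

\begin{lemma}\label{lem:kappa}
There is a constant $\kappa=\kappa(r)>0$ such that $F(k)\ge\kappa k^r$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Choose $k_0\ge8$ such that $\lambda(k)\le k/4$ and $2^{r+1}k^{-1/2}\le\frac12$ for all $k\ge k_0$, and put $\kappa=\min\{k_0^{-r},\,2^{-(r-1)}8^{-r}/r!\}$. We use induction on $k$. For $k<k_0$ we have $F(k)\ge1\ge\kappa k^r$. Let $k\ge k_0$.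

If $F(k)>2^{r+1}F(\lceil k/2\rceil)$, then the induction hypothesis, which applies since $1\le\lceil k/2\rceil<k$, gives $F(k)\ge2^{r+1}\kappa(k/2)^r=2\kappa k^r$.

Otherwise $F(k)\le2^{r+1}F(\lceil k/2\rceil)$. Since $\lambda(k)\le k/4\le k-2$, Proposition~\ref{prop:rec} provides $b\le k/4$. Let $s=\lfloor k/4\rfloor$; then $s\ge k/4-1\ge k/8$ because $k\ge8$. The integer $k-b-s$ is at least $k/2$, hence at least $\lceil k/2\rceil$, so $F(k-b-s)\ge F(\lceil k/2\rceil)\ge2^{-(r+1)}F(k)$ and $\varepsilon\le2^{r+1}k^{-1/2}\le\frac12$. The proposition gives $F(k)\ge2^{-(r-1)}(k/8)^r/r!\ge\kappa k^r$.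
\end{proof}

\begin{proof}[Proof of the asymptotic formula in Theorem~\ref{thm:bounded}]
By the upper bound, $F(k)\,r!/k^r\le\prod_{i=1}^r(1+i/k)\to1$. For the reverse inequality fix $\eta\in(0,\frac12)$ and let $s=\lfloor(1-2\eta)k\rfloor$. For large $k$ we have $\lambda(k)\le\eta k\le k-2$, so Proposition~\ref{prop:rec} provides $b\le\eta k$, and $k-b-s\ge\eta k>0$. Lemma~\ref{lem:kappa} gives $F(k-b-s)\ge\kappa(\eta k)^r$, and \eqref{eq:Fup} gives $F(k)\le(2k)^r$. Therefore
\[
\varepsilon\le k^{-1/2}\,\frac{(2/\eta)^r}{\kappa}\longrightarrow0\qquad(k\to\infty).
\]
For large $k$ the proposition yields $F(k)\,r!/k^r\ge(1-\varepsilon)^{r-1}(s/k)^r$, and the right side tends to $(1-2\eta)^r$. Thus $\liminf_{k\to\infty}F(k)\,r!/k^r\ge(1-2\eta)^r$ for every $\eta\in(0,\frac12)$, and letting $\eta\to0$ completes the proof.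
\end{proof}

\begin{thebibliography}{1}

\bibitem{GJKM}
Adam G\k{a}gol, Gwena\"el Joret, Jakub Kozik, and Piotr Micek,
\emph{Pathwidth and nonrepetitive list coloring},
arXiv:1601.01886 (2016).

\end{thebibliography}
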